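# Intersections of $d\ge 3$ random linear orders are far from uniform

## 1. Two ways to draw a $d$-dimensional order, and the guess that they agree

Fix an integer $d\ge 2$. A partial order on a finite set is *$d$-dimensional* if it is the intersection of $d$ linear orders on that set, that is, $x<y$ holds in the partial order exactly when $x<y$ holds in all $d$ linear orders. On the ground set $[n]=\{1,\dots,n\}$ we compare two probability measures. Under $\mathbb P_n$ we choose $d$ linear orders independently and uniformly and intersect them. Under $\mathbb Q_n$ we choose a $d$-dimensional partial order on $[n]$ uniformly. The models are *contiguous* if for every sequence of events $A_n$ we have $\mathbb P_n(A_n)\to0$ if and only if $\mathbb Q_n(A_n)\to0$. For example, if $\mathbb P_n(P)/\mathbb Q_n(P)$ always lies between two positive constants, the models are contiguous; if there are events with $\mathbb P_n(A_n)\to 1$ and $\mathbb Q_n(A_n)\to 0$, they are not.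

The problem, from Graham Brightwell and Malwina Luczak, "The mathematics of causal sets", arXiv:1510.05612 (2015), is to decide contiguity for each $d>2$. The answer one would first guess is that the models are contiguous for every $d$: a tuple of $d$ random orders seems to be pinned down by its intersection, up to permuting the tuple and a few coincidences, and more orders should pin it down better. Let us make this testable.

**Definition (realizers).** A *realizer* of a $d$-dimensional order $P$ is a $d$-tuple $(L_1',\dots,L_d')$ of linear orders with intersection $P$. Let $r(P)\ge 1$ be the number of realizers of $P$, and let $N_n$ be the number of $d$-dimensional orders on $[n]$.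

Then
$$\mathbb P_n(P)=\frac{r(P)}{(n!)^d},\qquad \mathbb Q_n(P)=\frac1{N_n}.$$
So the whole question is how much $r(P)$ varies. If $r$ were the same for all $P$, the two measures would be equal, however large $r$ is.

For $n=2$ there are two chains with $r=1$ and one antichain with $r=2^d-2$. For $n=3$ there are $19$ partial orders, and all are $2$-dimensional. Take $d=2$. A chain has $r=1$. An order $a<b$, $a<c$ with $b,c$ incomparable has $r=2$, and so does its upside-down version. For the order with the single relation $a<b$, the point $c$ must lie below $a$ in one order and above $b$ in another, so the two orders are $cab$ and $abc$ and again $r=2$. The antichain has $r=6$ (an order and its reverse). Check: there are $6$ chains, $6$ orders of the second kind, $6$ with a single relation, and one antichain, and $6\cdot1+6\cdot2+6\cdot2+6=36=(3!)^2$.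

Now $d=3$, $n=3$. A chain has $r=1$. The order $a<b$, $a<c$ uses a nonconstant triple from $\{abc,acb\}$: $r=6$, and likewise upside down. The order with the single relation $a<b$ uses triples from $\{cab,acb,abc\}$ containing both $cab$ and $abc$: $r=27-8-8+1=12$. For the antichain, fix the first order as $123$; the inversion sets of the other two orders must together cover all three pairs. There are $11$ ordered choices with at least one fully reversed order and $6$ others (the unordered choices being $\{12\}$ with $\{23,13\}$, $\{23\}$ with $\{12,13\}$, and $\{12,13\}$ with $\{23,13\}$), so $r=6\cdot17=102$. Check: $6\cdot 1+6\cdot 6+6\cdot 12+102=216=(3!)^3$. These tiny cases decide nothing, but they show the quantity to watch.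

For $d=2$ the guess is right: the models are contiguous. This follows from a result of Winkler that, up to swappable pairs, most $2$-dimensional orders have a unique representation as an intersection of two linear orders. Here a pair is *swappable* if its elements are consecutive in both linear orders and incomparable in the intersection; exchanging the two in both orders gives another realizer. In a random pair of orders there are few such pairs: $n-1$ pairs are consecutive in $L_1$, each is consecutive in $L_2$ with probability $2\cdot(n-1)!/n!=2/n$, and then it is incomparable with probability $\frac12$. The expected number is $(n-1)/n$. For $d\ge3$ the expected number of pairs consecutive in all $d$ orders is $(n-1)(2/n)^{d-1}\to0$, which seems to support the guess even more strongly.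

## 2. Adjacent pairs that move in one order only

For $d\ge3$ there is a cheaper way to change a realizer. Let $x,y$ be consecutive in $L_1$, and suppose that $L_2,\dots,L_d$ do not all order $x,y$ the same way. Then $x,y$ are incomparable whatever $L_1$ says, so we may exchange them in $L_1$ alone: no other pair changes its order. For $d=2$ this never happens, since one order $L_2$ cannot disagree with itself.

Consider the disjoint pairs at ranks $(1,2),(3,4),\dots$ of $L_1$. Given $L_1$, the relative orders of these pairs in $L_2,\dots,L_d$ are independent fair bits, and the $d-1$ bits of one pair all agree with probability $2\cdot2^{-(d-1)}=2^{-(d-2)}$. So the number $F$ of exchangeable pairs among them is binomial with parameters $\lfloor n/2\rfloor$ and $1-2^{-(d-2)}\ge\frac12$, and $r\ge2^F$. The intersection of random orders therefore has exponentially many realizers. The heuristic behind the guess is false; the guess turns out to be false as well.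

**Theorem 1.** Let $d\ge3$. Then $d_{TV}(\mathbb P_n,\mathbb Q_n)\to1$. With $A_n=\{P:r(P)>(n!)^d/N_n\}=\{P:\mathbb P_n(P)>\mathbb Q_n(P)\}$ we have $\mathbb P_n(A_n)\to1$ and $\mathbb Q_n(A_n)\to0$. So contiguity fails in both directions.

**Theorem 2.** Let $d\ge3$. There are $0<c<C<\infty$ depending on $d$ with $e^{-Cn}\le1-d_{TV}(\mathbb P_n,\mathbb Q_n)\le e^{-cn}$ for all large $n$.

With the known case $d=2$, for $d\ge 2$ contiguity holds if and only if $d=2$. Theorem 2 strengthens the first assertion of Theorem 1 and is not needed for this answer. Recall that the total variation distance is $\sup_A|\mathbb P_n(A)-\mathbb Q_n(A)|=\mathbb P_n(A_n)-\mathbb Q_n(A_n)=1-\sum_P\min(\mathbb P_n(P),\mathbb Q_n(P))$.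

It is tempting to finish now: $F$ fluctuates on the scale $\sqrt n$, so $2^F$ varies by unbounded factors. This argument stops at one precise point: $2^F$ is only a lower bound for $r$. Nothing so far prevents the other realizers from compensating, and a large but nearly constant $r$ would be compatible with contiguity. We need to know $r$ exactly, up to a factor that we can hold fixed while something else varies.

To set this up, let $T=(L_1,\dots,L_d)$ be a uniform $d$-tuple, $P(T)=\bigcap_jL_j$, $r=r(T)=r(P(T))$, and write $\Pr,\mathbb E$ for this model. Since $\mathbb E[r^{-1}]=\sum_P\mathbb P_n(P)/r(P)=N_n/(n!)^d$, we have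
$$\frac{\mathbb Q_n(P(T))}{\mathbb P_n(P(T))}=Z:=\frac{r^{-1}}{\mathbb E[r^{-1}]},\qquad 1-d_{TV}(\mathbb P_n,\mathbb Q_n)=\sum_P\min(\mathbb P_n(P),\mathbb Q_n(P))=\mathbb E[\min(1,Z)].\tag{1}$$

## 3. A three-point block with a random local count

What should vary? Fix $L_2,\dots,L_d$ and the positions of small blocks of consecutive elements in $L_1$, and resample $L_1$ inside the blocks. Call a pair *1-rigid* if $L_2,\dots,L_d$ all order it the same way. The *local count* of a block is the number of orders of the block that agree with $L_1$ on its 1-rigid pairs; these are the reorderings that do not change $P(T)$.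

A block of two elements has local count $1$ if its pair is rigid and $2$ if not. In both cases resampling $L_1$ does not change the count, so two-element blocks give nothing. In a block of three elements, if there are $0$, $1$ or $3$ rigid pairs the local count is always $6$, $3$ or $1$. If there are exactly two, say $\{u,v\}$ and $\{v,w\}$, then the count depends on $L_1$: it is $1$ if $v$ lies between $u$ and $w$, and $2$ if $v$ is first or last. Under a uniform order these have probabilities $\frac13$ and $\frac23$. For $d=2$ all pairs are 1-rigid and this block cannot occur.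

The block by itself is not enough. Take $d=3$, $n=3$, with $L_2=vuw$ and $L_3=vwu$. If $L_1=vuw$, the intersection has the relations $v<u$, $v<w$, so by Section 1 it has $6$ realizers, with local count $2$. If $L_1=uvw$, the only relation is $v<w$, so there are $12$ realizers, with local count $1$. The total count moves the opposite way from the local count. Other points must surround the block and prevent every realizer from doing anything but a local change. If this can be done for linearly many blocks at once, we are finished, by the following computation.

**Lemma 3.** Suppose there is a $\sigma$-algebra $\mathcal F'$ and $\mathcal F'$-measurable $R_0>0$ and $N\in\{0,1,\dots\}$ such that $r=R_0\prod_{g=1}^Nf_g$, where, given $\mathcal F'$, the $f_g$ are independent and equal $1$ with probability $\frac13$ and $2$ with probability $\frac23$. Then for every $c>0$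
$$1-d_{TV}(\mathbb P_n,\mathbb Q_n)\le\Pr(N<cn)+\rho^{cn},\qquad\rho=\frac{1+\sqrt2}{\sqrt6}<1.$$

*Proof.* The purpose is to compare the conditional moments of order $-\frac12$ and $-1$. We have
$$\mathbb E[r^{-1/2}\mid\mathcal F']=R_0^{-1/2}\Bigl(\frac13+\frac23\cdot\frac1{\sqrt2}\Bigr)^N,\qquad\mathbb E[r^{-1}\mid\mathcal F']=R_0^{-1}\Bigl(\frac13+\frac23\cdot\frac12\Bigr)^N=R_0^{-1}\Bigl(\frac23\Bigr)^N.$$
Since $\frac{(1+\sqrt2)/3}{\sqrt{2/3}}=\frac{1+\sqrt2}{\sqrt6}=\rho$, this gives
$$\mathbb E[r^{-1/2}\mid\mathcal F']=\rho^N\bigl(\mathbb E[r^{-1}\mid\mathcal F']\bigr)^{1/2}.$$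
Here $\rho<1$ because $(1+\sqrt2)^2=3+2\sqrt2<6$. In (1) bound $\min(1,Z)$ by $1$ when $N<cn$ and by $Z^{1/2}$ otherwise. As $N$ is $\mathcal F'$-measurable, Jensen's inequality yields
$$1-d_{TV}\le\Pr(N<cn)+\frac{\mathbb E[r^{-1/2};N\ge cn]}{(\mathbb E r^{-1})^{1/2}}\le\Pr(N<cn)+\rho^{cn}\,\frac{\mathbb E\bigl[(\mathbb E[r^{-1}\mid\mathcal F'])^{1/2}\bigr]}{(\mathbb Er^{-1})^{1/2}}\le\Pr(N<cn)+\rho^{cn}.\qquad\square$$

So for Theorem 1 we must define surrounded blocks ("gadgets"), prove the factorization of $r$, and prove that there are linearly many gadgets with probability as close to $1$ as we like.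

## 4. Block coordinates and filled boxes

**Coordinates.** The purpose is to give each element a point of $[0,1]^d$ that does not reveal the $L_1$-order inside blocks. Let $U_j(x)$, $x\in[n]$, $j\in[d]$, be i.i.d. uniform on $(0,1)$, and let $L_j$ order $[n]$ by $U_j$ (almost surely without ties). Then $T=(L_1,\dots,L_d)$ is a uniform tuple. Let $M=\lceil n/3\rceil$ and $\tau(x)=\lceil\mathrm{rank}_{L_1}(x)/3\rceil\in\{1,\dots,M\}$. *Block* $k$ is $\{x:\tau(x)=k\}$. All blocks except possibly the last have three elements, and none is empty. Put
$$x_1=\frac{\tau(x)-\frac12}M,\qquad x_j=U_j(x)\ (j\ge2),\qquad\xi(x)=(x_2,\dots,x_d).$$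
For $n=7$, for example, $M=3$, the blocks have sizes $3,3,1$, and the first coordinates are $\frac16,\frac12,\frac56$.

The coordinates are *compatible* with $T$: if $x_k<y_k$ then $x<_{L_k}y$. Ties are possible only for $k=1$. In particular, if $x_k<y_k$ for all $k$, then $x<y$ in $P(T)$. Let $\mathcal F=\sigma(\tau,\xi)$. Given $\mathcal F$, the $L_1$-orders inside the blocks are independent and uniform. Given $\tau$, the $\xi(x)$ are i.i.d. uniform on $[0,1]^{d-1}$. The *class* of $T$ is the set of all tuples obtained from $T$ by reordering $L_1$ inside blocks; the coordinates are compatible with every member of the class.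

Put $\beta=\beta_n=(\log n)^{-2}$. "For large $n$" means $n\ge n_0$, where $n_0$ may depend on $d$ and on fixed constants. Constants $C,c>0$ may change from line to line.

**Definition (event $E_n$).** $E_n$ is the event that every product of open intervals $I_1\times\dots\times I_d\subset(0,1)^d$ of volume at least $n^{-0.9}$ contains the coordinate vector of some element. It is $\mathcal F$-measurable.

**Lemma 4.** $\Pr(E_n)\to1$.

*Proof.* The purpose is to reduce to polynomially many boxes. If the volume is at least $n^{-0.9}$, then each $|I_k|\ge n^{-0.9}$. So, for large $n$, $I_1$ contains at least $M|I_1|-1\ge M|I_1|/2$ of the points $(\tau-\frac12)/M$. The corresponding blocks are nonempty, and each supplies at least one element with first coordinate in $I_1$. For $j\ge2$, $I_j$ contains an open interval with endpoints in $\frac1n\mathbb Z$ of length at least $|I_j|-\frac2n\ge|I_j|/2$. So it suffices to find an element for each combination of an interval of block indices and a grid box in $[0,1]^{d-1}$ for which (number of indices) times (volume of the grid box) is at least $2^{-d}Mn^{-0.9}$. There are at most $M^2(n+1)^{2(d-1)}$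 combinations. Given $\tau$, a combination with $m$ indices and volume $v$ contains no element with probability at most $(1-v)^m\le e^{-mv}\le\exp(-2^{-d}Mn^{-0.9})\le e^{-cn^{0.1}}$. The union bound finishes the proof. $\square$

## 5. Standard examples pin down all realizers

Throughout this section, $E_n$ holds, $n$ is large, and $T$ is any member of the class; everything is deterministic. We say that $L'$ *reverses* the ordered pair $(a,b)$ if $b<_{L'}a$.

**Lemma 5.** Let $P$ be a $d$-dimensional order with elements $a^{(j)},b^{(j)}$, $j\in[d]$, such that $a^{(j)}<b^{(k)}$ in $P$ for all $j\ne k$ and $a^{(j)},b^{(j)}$ are incomparable for all $j$. For any realizer $(L_i')$ of $P$, each pair $(a^{(j)},b^{(j)})$ is reversed by exactly one $L'_{\sigma(j)}$, and $\sigma$ is a bijection of $[d]$.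

*Proof.* The purpose is to show that no order can serve two pairs. Each pair is reversed at least once, by incomparability. If $L_i'$ reversed the pairs $j\ne k$, then $b^{(j)}<a^{(j)}<b^{(k)}<a^{(k)}<b^{(j)}$ in $L_i'$, a contradiction. So the sets of reversing indices are $d$ disjoint nonempty subsets of $[d]$; they are singletons. $\square$

We now find such families inside boxes. For $R=\prod_k[\alpha_k,\omega_k]\subset[0,1]^d$ with sides $\ell_k=\omega_k-\alpha_k>0$, let $I_k^s=(\alpha_k+\frac{s-1}4\ell_k,\ \alpha_k+\frac s4\ell_k)$, $s=1,2,3,4$.

**Definition ($R$-pairs).** An *$R$-pair of type $j$* is a pair $(a,b)$ of elements with $a_j\in I_j^3$, $b_j\in I_j^2$, and $a_k\in I_k^1$, $b_k\in I_k^4$ for all $k\ne j$. A *system* for $R$ consists of one $R$-pair $(a^{(j)},b^{(j)})$ of each type $j$.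

For $d=3$ and $R=[0,1]^3$, elements with coordinates near $a=(.6,.1,.1)$, $b=(.3,.9,.9)$ form a pair of type 1, and elements near $a=(.1,.6,.1)$, $b=(.9,.3,.9)$ form a pair of type 2. A system satisfies the hypotheses of Lemma 5. Indeed, for $j\ne k$ compare $a^{(j)}$ with $b^{(k)}$: in coordinate $j$ it is $I^3$ against $I^4$, in coordinate $k$ it is $I^1$ against $I^2$, and elsewhere $I^1$ against $I^4$. So $a^{(j)}<b^{(k)}$. Moreover $a^{(j)}$ exceeds $b^{(j)}$ in coordinate $j$ and is smaller in all others, so these two are incomparable.

**Lemma 6.** Let $(L_i')$ be a realizer of $P(T)$. There is a bijection $\sigma$ of $[d]$ such that for every box $R$ with $\mathrm{vol}(R)\ge n^{-0.8}$, every $R$-pair of type $j$ is reversed by $L'_{\sigma(j)}$ and by no other $L_i'$.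

*Proof.* **Step 1: one bijection per box.** This step removes the dependence on the system. $R$-pairs of all types exist by $E_n$, since the boxes in question have volume at least $4^{-d}n^{-0.8}\ge n^{-0.9}$. Given two systems for $R$, replace the pairs of the first by those of the second one at a time; all intermediate families are systems. When only the pair of type $j$ changes, $\sigma(k)$ is unchanged for $k\ne j$, hence so is $\sigma(j)$, because $\sigma$ is a bijection. So Lemma 5 gives one $\sigma_R$ for all systems, and every $R$-pair belongs to a system.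

**Step 2: the same bijection for all boxes.** This step moves from $R$ to $[0,1]^d$ gradually. Let $R\subset R'$ differ only in side $k$, share one endpoint there, and have $\ell_k'\le1.1\,\ell_k$. If the lower endpoint $\alpha$ is shared, then $I_k^s(R)\cap I_k^s(R')=(\alpha+\frac{s-1}4\ell_k',\alpha+\frac s4\ell_k)$, of length $\frac14(\ell_k-(s-1)(\ell'_k-\ell_k))\ge(1-0.3)\ell_k/4\ge\ell_k/8$; the other case is the mirror image. So, by $E_n$, there is a system of pairs that are both $R$-pairs and $R'$-pairs (the boxes have volume at least $4^{-(d-1)}\cdot\frac18\, n^{-0.8}\ge n^{-0.9}$), and $\sigma_R=\sigma_{R'}$. Every $R$ is connected to $[0,1]^d$ by finitely many such enlargements, moving one endpoint at a time. So $\sigma_R=\sigma_{[0,1]^d}$. $\square$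

**Definition (normalized realizer).** A realizer is *normalized* if its $\sigma$ is the identity, that is, each $L_j'$ reverses all $[0,1]^d$-pairs of type $j$.

A realizer is determined by its $\sigma$ together with the normalized realizer $(L'_{\sigma(1)},\dots,L'_{\sigma(d)})$, and all combinations occur. So the number of realizers is $d!$ times the number of normalized ones. The $[0,1]^d$-pairs depend only on coordinates, so they are the same for the whole class.

The next lemma forces a single pair to keep its order in each member of every normalized realizer.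

**Lemma 7.** Let $i\in[d]$, and let $a,b$ satisfy $a_k<b_k$ for all $k\ne i$, $b<_{L_i}a$, and
$$b_i(1-a_i)\prod_{k\ne i}(b_k-a_k)\ge n^{-0.7}.\tag{2}$$
Then in every normalized realizer of $P(T)$: $b<_{L_i'}a$, and $a<_{L_k'}b$ for all $k\ne i$.

*Proof.* The purpose is to place a pair of type $j$ so that $L_j'$ has no room to reverse $(a,b)$. Let $R$ have sides $[a_k,b_k]$ for $k\ne i$ and $[0,1]$ for $k=i$. By (2), $\mathrm{vol}(R)\ge n^{-0.7}$. For each $j\ne i$ there is an $R$-pair $(a^{(j)},b^{(j)})$ of type $j$ with, in addition, $a_i^{(j)}\in(0,\min(\frac14,b_i))$ and $b_i^{(j)}\in(\max(\frac34,a_i),1)$. Indeed these intervals have lengths at least $b_i/4$ and $(1-a_i)/4$, so the required boxes have volume at least $4^{-d}n^{-0.7}\ge n^{-0.9}$, and $E_n$ applies. For $k\ne i$ the $k$-th coordinates of both elements lie strictly between $a_k$ and $b_k$. Hence $a^{(j)}<b$ and $a<b^{(j)}$ in $P(T)$. By Lemma 6, $b^{(j)}<a^{(j)}$ in $L_j'$. If $b<a$ in $L_j'$, then $b<a<b^{(j)}<a^{(j)}<b$ in $L_j'$, a contradiction. So $a<_{L_j'}b$ for all $j\ne i$. Since $L_i$ orders $a,b$ differently from the other $L_k$, the two are incomparable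 in $P(T)$, so some member of the realizer must have $b<a$; this can only be $L_i'$. $\square$

We write "$(a,b)$ is *forced*" when Lemma 7 applies with $i=1$; the conclusion that we use most is then $b<_{L_1'}a$.

## 6. Gadget blocks

We want a block $\{u,v,w\}$ of the kind found in Section 3 that stays consecutive in $L_1'$ for every normalized realizer. An element $y$ from an earlier block must stay before it. If $y$ lies below a high point $c^+$ of the preceding block, this is a comparability; if $y$ has all of $\xi(y)$ well above a low point $c^-$ of that block, Lemma 7 applies. If $y$ has one very small and one very large coordinate, neither works directly, and we need a relay element $z$. This explains the conditions below.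

Fix an integer $S\ge4$. In $[0,1]^{d-1}$ (coordinates $2,\dots,d$) let
$$V_0=(.3,.4)^{d-1},\qquad U_0=(.5,.55)\times(.6,.65)^{d-2},\qquad W_0=(.6,.65)\times(.5,.55)^{d-2},$$
$$K=[0,.7]^{d-1}\cup[.3,1]^{d-1}.$$

**Definition (gadget block).** Block $k$, with $\beta M\le k\le(1-\beta)M$, is a *gadget block* if:

* (G1) block $k=\{u,v,w\}$ with $\xi(v)\in V_0$, $\xi(u)\in U_0$, $\xi(w)\in W_0$;
* (G2) each of the blocks $k-1$, $k+1$ has one element with $\xi\in(.1,.2)^{d-1}$ (generic name $c^-$) and two elements with $\xi\in(.8,.9)^{d-1}$ (generic name $c^+$);
* (G3) $\xi(y)\in K$ for all $y$ with $2\le|\tau(y)-k|\le S$;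
* (G4) every $y$ with $\tau(y)<k-S$ is left-good and every $y$ with $\tau(y)>k+S$ is right-good.

Here $y$ is *left-good* if there is $z$ with $\tau(y)<\tau(z)<k-1$ such that either

* (i) $z_1\ge\beta/2$ and $z_j>\max(y_j,\frac12)$ for all $j\ge2$, or
* (ii) $z_j<y_j/2$ for all $j\ge2$, and $y_1\prod_{j\ge2}y_j\ge n^{-0.65}$.

And $y$ is *right-good* (the mirror image under $x_k\mapsto1-x_k$) if there is $z$ with $k+1<\tau(z)<\tau(y)$ such that either

* (i′) $z_1\le1-\beta/2$ and $z_j<\min(y_j,\frac12)$ for all $j\ge2$, or
* (ii′) $z_j>(1+y_j)/2$ for all $j\ge2$, and $(1-y_1)\prod_{j\ge2}(1-y_j)\ge n^{-0.65}$.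

All conditions are $\mathcal F$-measurable. For $d=3$ the gadget has $\xi(v)$ in the square $(.3,.4)^2$ and, above it, $\xi(u)$ in $(.5,.55)\times(.6,.65)$ and $\xi(w)$ in the transposed rectangle: $v$ is below $u$ and $w$ in coordinates 2 and 3, while $u$ and $w$ are ordered oppositely there. For a concrete left-good element, take $d=3$ and $\xi(y)=(.9,.1)$, which is not in $K$: an element $z$ between, with $\xi(z)=(.95,.6)$ and $z_1\ge\beta/2$, serves for (i).

**Lemma 8.** On $E_n$, for large $n$, let block $k=\{u,v,w\}$ be a gadget block, $T$ any member of the class, and $L'$ a normalized realizer of $P(T)$. Then: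

(a) in $L_1'$, all elements of blocks $<k$ precede $u,v,w$, and all elements of blocks $>k$ follow $u,v,w$;

(b) $L_1'$ agrees with $L_1$ on $\{u,v\}$ and on $\{v,w\}$, and $v<u$, $v<w$ in $L_j'$ for all $j\ge2$;

(c) $u<_{L_2'}w$ and $w<_{L_3'}u$.

*Proof.* For large $n$, all elements of blocks within distance $S$ of $k$ have first coordinate in $[\beta/2,1-\beta/2]$. Also a product of a fixed positive constant and $\beta^2$ exceeds $n^{-0.7}$.

**Step 1: the neighboring blocks.** This step shows that block $k-1$ stays before, and block $k+1$ after, each $x\in\{u,v,w\}$ in $L_1'$. Note that all coordinates of $\xi(x)$ lie in $(.3,.65)$. For block $k-1$: $c^-<x$ in $P(T)$. The pair $(x,c^+)$ is forced: $c^+<_{L_1}x$, the gaps are $c_j^+-x_j\ge.15$, and $c_1^+(1-x_1)\ge\beta^2/4$. So $c^+<_{L_1'}x$. For block $k+1$: $x<c^+$ in $P(T)$, and $(c^-,x)$ is forced, because $x<_{L_1}c^-$, the gaps are at least $.1$ and $x_1(1-c^-_1)\ge\beta^2/4$; so $x<_{L_1'}c^-$.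

**Step 2: earlier elements near the block.** For any other $y$ with $\tau(y)<k$ it suffices, by Step 1, to show that $y$ precedes some element of block $k-1$ in $L_1'$. In Steps 2 and 3, $c^\pm$ belong to block $k-1$. This step treats $k-S\le\tau(y)\le k-2$. By (G3), either $\xi(y)\in[0,.7]^{d-1}$, and then $y<c^+$ in $P(T)$; or $\xi(y)\in[.3,1]^{d-1}$, and then $(c^-,y)$ is forced ($y<_{L_1}c^-$, gaps at least $.1$, $y_1(1-c_1^-)\ge\beta^2/4$), so $y<_{L_1'}c^-$.

**Step 3: earlier elements far from the block.** This step uses the relay. Let $\tau(y)<k-S$ and take $z$ as in the definition of left-good. In case (i), $y<z$ in $P(T)$, since $\tau(y)<\tau(z)$. The pair $(c^-,z)$ is forced since $z<_{L_1}c^-$, $c_1^-\le1-\beta$ and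
$$z_1(1-c_1^-)\prod_{j\ge2}(z_j-c_j^-)\ge\frac\beta2\cdot\beta\cdot(.3)^{d-1}\ge n^{-0.7}.$$
So $y<z<c^-$ in $L_1'$. In case (ii), $(z,y)$ is forced since $y<_{L_1}z$, $z_1\le1-\beta$ and
$$y_1(1-z_1)\prod_{j\ge2}(y_j-z_j)\ge\beta\,2^{-(d-1)}y_1\prod_{j\ge2}y_j\ge\beta\,2^{-(d-1)}n^{-0.65}\ge n^{-0.7}.$$
So $y<_{L_1'}z$; and $z<c^+$ in $P(T)$, because $z_j<\frac12$ for $j\ge2$ and $\tau(z)<k-1$. Hence $y<z<c^+$ in $L_1'$.

**Step 4: later elements.** This step is the mirror image; now $c^\pm$ belong to block $k+1$, and it suffices to show that $y$ with $\tau(y)\ge k+2$ follows some element of block $k+1$ in $L_1'$. If $\tau(y)\le k+S$ and $\xi(y)\in[.3,1]^{d-1}$, then $c^-<y$ in $P(T)$. If $\tau(y)\le k+S$ otherwise, $\xi(y)\in[0,.7]^{d-1}$ and $(y,c^+)$ is forced ($c^+<_{L_1}y$, gaps at least $.1$, $c_1^+(1-y_1)\ge\beta^2/4$), so $c^+<_{L_1'}y$. If $\tau(y)>k+S$ and (i′) holds, then $z<y$ in $P(T)$, and $(z,c^+)$ is forced because $c^+<_{L_1}z$, $c_1^+\ge\beta$, $1-z_1\ge\beta/2$ and the gaps are at least $.3$. So $c^+<z<y$ in $L_1'$. If (ii′) holds, then $(y,z)$ is forced because $z<_{L_1}y$, $z_1\ge\beta$ and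
$$z_1(1-y_1)\prod_{j\ge2}(z_j-y_j)\ge\beta\,2^{-(d-1)}(1-y_1)\prod_{j\ge2}(1-y_j)\ge\beta\,2^{-(d-1)}n^{-0.65}\ge n^{-0.7}.$$
So $z<_{L_1'}y$; and $c^-<z$ in $P(T)$, because $z_j>\frac12$. This proves (a).

**Step 5: the pairs $\{u,v\}$ and $\{v,w\}$.** This step proves (b). We have $v_j<u_j$ with gap at least $.1$ for all $j\ge2$. If $v<_{L_1}u$, then $v<u$ in $P(T)$ and hence in every $L_j'$, and the claim holds. If $u<_{L_1}v$, then $(v,u)$ is forced, and Lemma 7 gives $u<_{L_1'}v$ and $v<_{L_j'}u$ for $j\ge2$. The same argument works for $w$.

**Step 6: the pair $\{u,w\}$.** This step proves (c), so that $u,w$ stay incomparable without any help from $L_1'$. By $E_n$ pick $e$ with $e_1\in(1-\frac\beta2,1)$, $e_2\in(.56,.59)$, $e_j\in(.7,.8)$ for $j\ge3$. Then $u<e$ in $P(T)$, since $u_1<1-\beta$, $u_2<.55$ and $u_j<.65$ for $j\ge3$. Apply Lemma 7 with $i=2$ to the pair $(w,e)$: we have $e_2<.59<.6<w_2$, so $e<_{L_2}w$; further $e_2(1-w_2)\ge.56\cdot.35$, $e_1-w_1\ge\beta/2$, and $e_j-w_j\ge.15$ for $j\ge3$. So $e<_{L_2'}w$, hence $u<_{L_2'}w$. Similarly pick $e'$ with $e_1'\in(1-\frac\beta2,1)$, $e_3'\in(.56,.59)$ and the other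 coordinates in $(.7,.8)$. Then $w<e'$ in $P(T)$, since $w_1<1-\beta$, $w_3<.55$, and the other coordinates of $w$ are below $.65$. Apply Lemma 7 with $i=3$ to $(u,e')$: $e_3'<.59<.6<u_3$, $e_3'(1-u_3)\ge.56\cdot.35$, $e_1'-u_1\ge\beta/2$, and the remaining gaps are at least $.05$. So $e'<_{L_3'}u$ and $w<_{L_3'}u$. Coordinates $2$ and $3$ both exist because $d\ge3$. $\square$

## 7. Factorization of the number of realizers

Let $\mathcal G$ be the set of gadget blocks if $E_n$ holds, and $\mathcal G=\emptyset$ otherwise. Elements of $\mathcal G$ are called *gadgets*, and $N=|\mathcal G|$. Let $\mathcal F'$ be generated by $\mathcal F$ and the $L_1$-orders inside the non-gadget blocks. Since $\mathcal G$ is $\mathcal F$-measurable, given $\mathcal F'$ the orders $s_g=L_1|_g$, $g\in\mathcal G$, are independent and uniform among the six orders of $g$. For a gadget $g=\{u,v,w\}$ let $\mathcal O(s_g)$ be the set of orders of $g$ agreeing with $s_g$ on $\{u,v\}$ and $\{v,w\}$, and $f(s_g)=|\mathcal O(s_g)|$. As in Section 3, $f=1$ if $v$ is in the middle (probability $\frac13$) and $f=2$ otherwise (probability $\frac23$).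

**Lemma 9.** For large $n$, $r(T)=R_0\prod_{g\in\mathcal G}f(s_g)$, where $R_0$ is $\mathcal F'$-measurable.

*Proof.* If $\mathcal G=\emptyset$, then $\mathcal F'$ determines $T$ and the claim is trivial. Otherwise fix the $\mathcal F'$-data, and let $T_s$ be the tuple with gadget orders $s=(s_g)$; all $T_s$ lie in one class. Let $\mathcal N(s)$ be the set of normalized realizers of $P(T_s)$.

**Step 1: frames.** This step separates each realizer into a local and a nonlocal part. For $L'\in\mathcal N(s)$, Lemma 8(a) says that each gadget is consecutive in $L_1'$. Let the *frame* of $L'$ be $L'$ with the orders $L_1'|_g$, $g\in\mathcal G$, forgotten. By Lemma 8(b), $L_1'|_g\in\mathcal O(s_g)$.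

**Step 2: transplanting a frame.** This step shows that a frame for $s$ works for every $s'$ with every allowed choice of local orders. Let $L'\in\mathcal N(s)$, let $s'$ be any state, and let $o_g\in\mathcal O(s_g')$ for all $g$. Let $L''$ arise from $L'$ by replacing $L_1'|_g$ by $o_g$ in the same three positions, for each $g$. We claim that $L''\in\mathcal N(s')$.

* For a pair not inside a gadget, all relative orders are unchanged from $L'$ to $L''$, and from $T_s$ to $T_{s'}$. So $\bigcap L''$ agrees with $P(T_s)$, hence with $P(T_{s'})$, on it.
* For the pair $\{u,v\}$ of a gadget: in $L_j''=L_j'$ (Lemma 8(b)) and in $T_{s'}$ we have $v<u$ for all $j\ge2$, and the first orders $o_g$ and $s_g'$ agree on it. So the intersections agree. The same holds for $\{v,w\}$.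
* The pair $\{u,w\}$ is incomparable in $P(T_{s'})$ because of coordinates $2$ and $3$, and in $\bigcap L''$ by Lemma 8(c).
* The first coordinates of the two members of a $[0,1]^d$-pair lie in different quarters, so the members lie in different blocks. Hence $L''$ reverses the same $[0,1]^d$-pairs as $L'$, index by index, and is normalized.

**Step 3: counting.** This step concludes. By Step 2 the set $\Phi$ of frames is the same for all $s$, and by Steps 1 and 2 each frame occurs in $\mathcal N(s)$ with exactly the families in $\prod_g\mathcal O(s_g)$. So $r(T_s)=d!\,|\mathcal N(s)|=d!\,|\Phi|\prod_gf(s_g)$, and $R_0=d!\,|\Phi|$ depends only on the $\mathcal F'$-data. $\square$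

## 8. Linearly many gadgets

Let $H_k$ be the event that (G1)–(G3) hold for $k$, and $\mathcal K=\{k:\beta M\le k\le(1-\beta)M\}$. For large $n$ and $k\in\mathcal K$ the blocks within distance $S$ of $k$ exist and are complete, so $\Pr(H_k)=p=p_S>0$ does not depend on $k$, $n$ or on conditioning on $\tau$. Also $|\mathcal K|\ge M/2$. Call $y$ *good for $k$* if it is left-good or right-good, according to its side.

The purpose of the next lemma is to show that (G4) rarely fails. The bound must not deteriorate as $S$ grows, although $p_S$ does; this is why we condition on $H_k$.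

**Lemma 10.** There is $C_1=C_1(d)$, independent of $S$, such that for real $\ell\ge S$, $k\in\mathcal K$ and $n\ge n_0(d,S)$,
$$\Pr\bigl(\exists y:\ |\tau(y)-k|>\ell,\ y\text{ not good for }k\mid H_k\bigr)\le C_1(\ell^{-0.1}+n^{-0.1}).$$
The same bound holds conditionally on $\tau$ and $H_k$.

*Proof.* **Step 1: the setting.** This step finds the chance that a given element serves as a relay. By mirror symmetry consider $y$ with $\tau(y)<k-\ell$. (Under the mirror map the possibly incomplete last block becomes the first; we use only that blocks have at least $1$ and at most $3$ elements, and that $k\ge\beta M$, which holds for the mirrored index $M+1-k$ too.) Condition on $\tau$ and $H_k$. The $\xi$'s of the elements in blocks at distance at least $2$ from $k$ are independent, uniform on the cube $[0,1]^{d-1}$ at distance $>S$, and uniform on $K$ at distance $2,\dots,S$. Put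
$$A=\prod_{j\ge2}(1-y_j),\qquad B=\prod_{j\ge2}y_j.$$
For fixed $\xi(y)$, the box for $\xi(z)$ in (i) lies in $[\frac12,1]^{d-1}\subset K$ and has volume $\prod_{j\ge2}\min(1-y_j,\frac12)\ge2^{-(d-1)}A$; the box in (ii) lies in $[0,\frac12]^{d-1}\subset K$ and has volume $2^{-(d-1)}B$. The density of $\xi(z)$ on $K$ is at least $1$ in both situations. So each candidate $z$ (in a block strictly between $\tau(y)$ and $k-1$) independently falls into these boxes with probability at least $2^{-(d-1)}A$, respectively $2^{-(d-1)}B$.

**Step 2: elements that are hard to relay.** This step bounds the chance that $A$ and $B$ are both small. Since $\tau(y)<k-S$, $\xi(y)$ is uniform on the cube. By Markov's inequality, for all $t,t'>0$,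
$$\Pr(A<t,\,B<t')\le\Pr(AB<tt')\le(tt')^{11/12}\,\mathbb E\bigl[(AB)^{-11/12}\bigr]=C_0(tt')^{11/12},\tag{3}$$
where $C_0=\bigl(\int_0^1(x(1-x))^{-11/12}dx\bigr)^{d-1}=\mathrm{Beta}(\tfrac1{12},\tfrac1{12})^{d-1}<\infty$.

**Step 3: $\tau(y)\ge\beta M/2+1$.** This step treats elements away from the edge. Let $\Delta=k-\tau(y)$; since $\Delta>\ell\ge S\ge4$, $\Delta\ge5$. All $z$ with $\tau(y)<\tau(z)<k-1$ have $z_1\ge\beta/2$, and they fill $\Delta-2\ge\Delta/2$ blocks. Let $t=\Delta^{-0.6}\ge n^{-0.6}$. If $B\ge t$, then $y_1B\ge\frac\beta2n^{-0.6}\ge n^{-0.65}$, so the size condition of (ii) holds. Hence if $y$ is not left-good, then $A,B<t$, or $A\ge t$ and no candidate falls into the box of (i), or $B\ge t$ and no candidate falls into the box of (ii). By (3) the probability is at most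
$$C_0\Delta^{-1.2\cdot11/12}+2\bigl(1-2^{-(d-1)}\Delta^{-0.6}\bigr)^{\Delta/2}\le C_0\Delta^{-1.1}+2\exp(-2^{-d}\Delta^{0.4}).$$
Summing over at most $3$ elements per block and over integers $\Delta>\ell$ gives at most $C\ell^{-0.1}$, with $C$ depending only on $d$.

**Step 4: $\tau(y)<\beta M/2+1$.** This step treats elements near the edge, where $y_1$ may be tiny. Use as candidates only the $z$ with $\beta M/2+1<\tau(z)<k-1$. They satisfy $\tau(z)>\tau(y)$ and $z_1\ge\beta/2$, and since $k\ge\beta M$ they fill at least $\beta M/4$ blocks for large $n$. Let $t=n^{-0.6}$. If $y$ is not left-good, then $A<t$ and $y_1B<t$; or $A\ge t$ and no candidate falls into the box of (i); or $y_1B\ge t$ and no candidate falls into the box of (ii). In the last situation $B\ge t$ and $y_1B\ge n^{-0.65}$. By (3) with $t'=t/y_1$ the probability is at most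
$$C_0n^{-1.1}y_1^{-11/12}+2\exp\bigl(-2^{-(d-1)}n^{-0.6}\beta M/4\bigr).$$
Since $\sum_{\tau=1}^M\bigl((\tau-\frac12)/M\bigr)^{-11/12}\le CM$, the sum over all such $y$ is at most $Cn^{-1.1}M+2n\,e^{-c\beta n^{0.4}}\le Cn^{-0.1}$. Adding the bounds of Steps 3 and 4 and their mirror images proves the lemma. $\square$

**Lemma 11.** With $c_S=p_S/40$, $\ \limsup_n\Pr(N<c_Sn)\le4C_1S^{-0.1}$.

*Proof.* The purpose is to count the $k$ with $H_k$ and subtract those for which (G4) fails. The number $\#\{k\in\mathcal K:H_k\}$ has mean $p|\mathcal K|$ and variance at most $(4S+1)|\mathcal K|$, since $H_k$ and $H_l$ are independent for $|k-l|>2S$. By Chebyshev's inequality this number is at least $p|\mathcal K|/2$ with probability tending to $1$. By Lemma 10 with $\ell=S$, the expected number of $k\in\mathcal K$ with $H_k$ but not (G4) is at most $C_1(S^{-0.1}+n^{-0.1})\,p|\mathcal K|$. By Markov's inequality it exceeds $p|\mathcal K|/4$ with probability at most $4C_1(S^{-0.1}+n^{-0.1})$. Otherwise there are at least $p|\mathcal K|/4\ge pM/8\ge pn/24\ge c_Sn$ gadget blocks. Finally $\Pr(E_n)\to1$ by Lemma 4. $\square$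

## 9. Total variation distance tends to one

*Proof of Theorem 1.* The purpose is to combine the three ingredients. By Lemma 9 the hypotheses of Lemma 3 hold for large $n$. With $c=c_S$, Lemmas 3 and 11 give
$$\limsup_n\bigl(1-d_{TV}(\mathbb P_n,\mathbb Q_n)\bigr)\le4C_1S^{-0.1}\qquad\text{for every integer }S\ge4.$$
The constant $C_1$ does not depend on $S$, so $S\to\infty$ gives $d_{TV}\to1$. Since $d_{TV}=\mathbb P_n(A_n)-\mathbb Q_n(A_n)$, we get $\mathbb P_n(A_n)\to1$ and $\mathbb Q_n(A_n)\to0$. So $\mathbb Q_n(A_n)\to0$ while $\mathbb P_n(A_n)\not\to0$, and for the complements $A_n^c$ the reverse happens. The models are not contiguous for any $d\ge3$. $\blacksquare$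

## 10. A local functional that approximates $\log r$

Lemma 11 bounds $\Pr(N<c_Sn)$ only by a small constant for fixed $S$, so the argument above gives no rate. For Theorem 2 we separate the models by a threshold for $r$. Under $\mathbb P_n$, $\log r$ will be shown to be rarely much below a deterministic number $m_W$. Under $\mathbb Q_n$ the mean of $r$ is $1/\mathbb E[r^{-1}]$, and gadgets make $\mathbb E[r^{-1}]$ exponentially larger than $e^{-m_W}$: the geometric mean of a factor $f$ is $2^{2/3}$, while its harmonic mean is $\frac32<2^{2/3}$.

Fix $S$ with $C_1S^{-0.1}\le\frac1{32}$ and put $c_0=c_S$. By Lemma 11, $\Pr(N<c_0n)\le\frac18+o(1)$. Put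
$$\kappa=\log\bigl(2^{2/3}\cdot\tfrac23\bigr)=\log\bigl(2^{5/3}/3\bigr)>0,\qquad\varepsilon=\kappa c_0/12,$$
where $\kappa>0$ because $2^5=32>27=3^3$.

**Definition (local functional).** Call $\{x,y\}$ *$i$-rigid* if $x,y$ are in the same order in all $L_j$, $j\ne i$. For $D\subset[n]$ let $e_i(D)\ge1$ be the number of linear orders of $D$ agreeing with $L_i$ on all $i$-rigid pairs in $D$. For an integer $W\ge2$ cut $L_i$ into consecutive *windows* $D_{i,1},D_{i,2},\dots$ of $W$ elements (the last possibly shorter), and put
$$\Psi_W=\sum_i\sum_h\log e_i(D_{i,h}),\qquad m_W=\mathbb E\,\Psi_W.$$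

For the gadget $\{u,v,w\}$ of Section 6, $e_1(\{u,v,w\})$ is the number $f$.

Call a pair *bad* if it lies in a common window for at least two indices $i$, and let $J$ be the number of bad pairs.

**Lemma 12.** Always $\log r\ge\Psi_W-dJ\log W!$.

*Proof.* The purpose is to construct realizers by reordering windows. Keep every window containing a bad pair unchanged; these are at most $d$ windows per bad pair, each with $e_i\le W!$. Reorder each other window $D_{i,h}$ by any order counted by $e_i(D_{i,h})$. Different choices give different tuples, and there are at least $e^{\Psi_W}(W!)^{-dJ}$ choices. Each result realizes $P(T)$, as follows. Bad pairs, and pairs in no common window, are unchanged in every order. If $x,y$ share a window for exactly one $i$, then only their order in $L_i$ can change, and only if the pair is not $i$-rigid. In that case the orders in the $L_j$, $j\ne i$, already disagree on this pair and are unchanged on it, so the pair is incomparable before and after. $\square$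

**Lemma 13.** For fixed $W$ and large $n$, $\Pr(dJ\log W!>\varepsilon n)\le e^{-n}$.

*Proof.* **Step 1: reduction to a matching.** This step makes the pairs disjoint. Let $J_{ii'}$ be the number of pairs sharing windows for both $i$ and $i'$. Since $J\le\sum_{i<i'}J_{ii'}$, it suffices to bound $\Pr(J_{ii'}\ge\eta n)$ for $\eta=\min\bigl(\frac12,\varepsilon/(d\binom d2\log W!)\bigr)$. The graph formed by these pairs has maximum degree less than $W$, so each edge meets fewer than $2W$ edges (itself included). If $J_{ii'}\ge\eta n$, choosing edges greedily gives a matching of size $q=\lceil\eta n/(2W)\rceil\le n/4$.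

**Step 2: union bound.** This step counts possible matchings. Given $L_i$, there are at most $\binom{nW}q\le(enW/q)^q$ sets of $q$ disjoint pairs lying in common $i$-windows. Fix such a set and reveal the positions of its elements in $L_{i'}$ one by one, pair by pair. Given everything revealed before, the second element of a pair lands in the window of the first with probability at most $W/(n-2q)\le2W/n$. So all pairs of the set lie in common $i'$-windows with probability at most $(2W/n)^q$. The product is $(2eW^2/q)^q=e^{-\Omega(n\log n)}$, since $q$ is at least a fixed multiple of $n$. Summing over the $\binom d2$ choices of $i<i'$ proves the lemma. $\square$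

**Lemma 14.** With $c_W=2d\log W!$,
$$\Pr(|\Psi_W-m_W|\ge\varepsilon n)\le2\exp\bigl(-\varepsilon^2n/(2dc_W^2)\bigr).$$

*Proof.* **Step 1: bounded differences.** This step bounds the effect of exchanging two elements $x,y$ in one $L_i$. Only relative orders in $L_i$ of pairs meeting $\{x,y\}$ change. For $j\ne i$ the windows of $L_j$ are unchanged as sets, and only the at most two windows containing $x$ or $y$ can change their value $e_j$. In $L_i$, only the at most two windows at the positions of $x,y$ are affected. Each term $\log e_j(D)$ lies in $[0,\log W!]$, so $\Psi_W$ changes by at most $c_W$.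

**Step 2: martingale.** This step applies Azuma's inequality. Reveal the elements at ranks $1,2,\dots,n$ of $L_1$, then of $L_2$, and so on; these are $dn$ steps. Given the past, the completions for two possible values of the next element are matched bijectively by the transposition of these two elements in the current order. So the two conditional expectations differ by at most $c_W$, and the Doob martingale of $\Psi_W$ has increments at most $c_W$. Azuma's inequality with $dn$ steps and deviation $\varepsilon n$ gives the claim. $\square$

## 11. Gadgets confine every normalized realizer to short segments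

We now need $\Psi_W$ as an approximate upper bound for $\log r$. Gadget blocks cut $L_1$ into short pieces that no realizer can mix, and inside a piece nearly all rigid pairs are forced.

**Definition (segments).** The gadget blocks split $L_1$ into *segments*: the gadget blocks themselves, and the maximal runs of blocks between them. Let $\mathrm{len}(x)$ be the number of elements of the segment of $x$. (Both are defined whether or not $E_n$ holds.) Call $x$ *central* if $2\beta M\le\tau(x)\le(1-2\beta)M$.

For example, with twelve elements in four blocks of which only block $3$ is a gadget block, the segments would be blocks $1,2$ together, block $3$, and block $4$, with $\mathrm{len}$ equal to $6$, $3$, $3$.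

**Lemma 15.** There is $C$ depending on $d$ and $S$ such that for large $n$, every possible value of $\tau$ for which $x$ is central, and $C\le\lambda\le n^{1/2}$, we have $\Pr(\mathrm{len}(x)>\lambda\mid\tau)\le C\lambda^{-0.05}$.

*Proof.* **Step 1: a local version of gadget blocks.** This step introduces events with short-range dependence. Let $\ell$ be an integer with $S^2\le\ell\le n^{1/2}$ and $(k_0,k_0+\ell]\cap\mathbb Z\subset\mathcal K$. Let $H_k^{loc}$ be the event that $H_k$ holds and all $y$ with $S<|\tau(y)-k|\le\ell^{1/2}$ are good for $k$. For $k$ in this range and large $n$, all $z$ between such a $y$ and block $k$ have $z_1\in[\beta/2,1-\beta/2]$, and the size conditions in (ii), (ii′) involve $y$ only. So, given $\tau$, $H_k^{loc}$ depends only on the $\xi$'s of blocks within $\ell^{1/2}$ of $k$, and $H_k^{loc},H_l^{loc}$ are independent for $|k-l|>2\ell^{1/2}$. In this proof all probabilities are conditional on $\tau$. By Lemma 10 with $S$ in place of $\ell$, $\Pr(H_k^{loc})\ge p\bigl(1-C_1(S^{-0.1}+n^{-0.1})\bigr)\ge p/2$.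

**Step 2: many local events, few failures.** This step shows that a run of $\ell$ blocks without a gadget block is unlikely. The number of $k\in(k_0,k_0+\ell]$ with $H_k^{loc}$ has mean at least $p\ell/2$ and variance at most $(4\ell^{1/2}+1)\ell$. By Chebyshev's inequality it is below $p\ell/4$ with probability at most $C\ell\cdot\ell^{1/2}/\ell^2=C\ell^{-1/2}$. If it is at least $p\ell/4$ and there is no gadget block in $(k_0,k_0+\ell]$, then for at least $p\ell/4$ of these $k$ the event $H_k$ holds and some $y$ with $|\tau(y)-k|>\ell^{1/2}$ is not good for $k$. By Lemma 10 (with $\ell^{1/2}\ge S$ in place of $\ell$), the expected number of such $k$ is at most $p\ell C_1(\ell^{-0.05}+n^{-0.1})$. So by Markov's inequality this has probability at most $4C_1(\ell^{-0.05}+n^{-0.1})\le C\ell^{-0.05}$, using $\ell\le n^{1/2}$. Hence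
$$\Pr\bigl(\text{no gadget block in }(k_0,k_0+\ell]\bigr)\le C\ell^{-0.05}.$$

**Step 3: both sides of $x$.** This step bounds $\mathrm{len}$. Let $x$ lie in a central block with index $\tau=\tau(x)$. For large $n$ both $(\tau,\tau+\ell]$ and $[\tau-\ell,\tau)$ lie in the range of $\mathcal K$, because $\ell\le n^{1/2}$ is much smaller than $\beta M$. If both contain gadget blocks, then the segment of $x$ is contained in blocks $\tau-\ell+1,\dots,\tau+\ell-1$, so $\mathrm{len}(x)\le3(2\ell-1)\le6\ell$. Take $\ell=\lfloor\lambda/6\rfloor$; if $\mathrm{len}(x)>\lambda\ge6\ell$, one of the two runs contains no gadget block. This has probability at most $2C\ell^{-0.05}\le C\lambda^{-0.05}$, with a new constant, once $\lambda$ exceeds a constant ensuring $\ell\ge S^2$. $\square$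

**Lemma 16.** For a suitable integer $W=W(\varepsilon,d)$,
$$\Pr(\log r\le\Psi_W+2\varepsilon n)\ge\tfrac78-o(1).$$
In particular this probability is at least $\frac34$ for large $n$.

*Proof.* **Step 1: $d$ coordinate systems.** This step allows us to treat each $L_i$ as we treated $L_1$. For each $i$ use the coordinate system with index $i$ in the role of $1$: blocks of three in $L_i$, and real coordinates $U_j$ for $j\ne i$. Relabeling coordinates gives events $E_n^{(i)}$ and gadget blocks for $L_i$, to which all previous results apply. With probability tending to $1$ all $E_n^{(i)}$ hold. Also with probability tending to $1$, by the Glivenko–Cantelli theorem, the block coordinate in system $i$ differs from $U_i$ by at most $0.01$ for all elements and all $i$. Finally, with probability tending to $1$ there is for each type $j$ a pair $(a,b)$ whose real coordinates $(U_k)_k$ lie in the quarters of $[0,1]$ required for a $[0,1]^d$-pair of type $j$, shrunk by $0.02$ on each side, since each corresponding box has fixed positive volume. On the intersection of these events, these pairs are $[0,1]^d$-pairs of the same types in all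 $d$ systems. So for every realizer the bijection $\sigma$ of Lemma 6 is the same in all $d$ systems, and so is the notion of normalized realizer. Therefore
$$r\le d!\prod_i\Lambda_i,\tag{4}$$
where $\Lambda_i$ is the number of orders that occur as $L_i'$ in normalized realizers.

**Step 2: from $\Lambda_1$ to windows.** This step bounds $\Lambda_1$ on $E_n$; other $i$ are the same by relabeling. By Lemma 8(a), $L_1'$ preserves the order of the segments: a gadget block is directly compared with everything else, and between two different non-gadget runs there is a gadget block. So $L_1'$ is determined by its restrictions to the segments. Call a segment *nice* if it lies in one window $D_{1,h}$ and every $L_1'$ from a normalized realizer agrees with $L_1$ on its 1-rigid pairs. A nice segment $Y$ has at most $e_1(Y)$ possible restrictions, and any segment with $m$ elements has at most $m!\le m^m$. Given admissible orders of the nice segments in a window, reorder these segments accordingly and leave the rest of the window in $L_1$-order. The result agrees with $L_1$ on all 1-rigid pairs of the window, and different choices give different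 results. So
$$\prod_{\text{nice }Y\subset D_{1,h}}e_1(Y)\le e_1(D_{1,h}).$$
Hence on $E_n$
$$\log\Lambda_1\le\sum_h\log e_1(D_{1,h})+\Sigma_1,\qquad\Sigma_1=\sum_x\log\mathrm{len}(x)\,\mathbf 1[\text{segment of }x\text{ not nice}].\tag{5}$$

**Step 3: estimate of $\Sigma_1$ on $E_n$.** This step shows that $\Sigma_1$ is at most a small multiple of $n$ in expectation. Let $\lambda_0$ be a large constant. We split the sum into four parts.

* Non-central $x$ contribute at most $C\beta n\log n=o(n)$.
* Central $x$ with $\mathrm{len}(x)>\lambda_0$ contribute in expectation at most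
$$n\sup\Bigl(\Pr(\mathrm{len}>\lambda_0)\log\lambda_0+\int_{\lambda_0}^n\Pr(\mathrm{len}>\lambda)\frac{d\lambda}\lambda\Bigr),$$
the supremum being over central positions. By Lemma 15, splitting the integral at $n^{1/2}$ and bounding $\Pr(\mathrm{len}>\lambda)$ by $\Pr(\mathrm{len}>n^{1/2})$ beyond it, this is at most $n\bigl(C\lambda_0^{-0.05}(1+\log\lambda_0)+Cn^{-0.025}\log n\bigr)$.
* Segments with at most $\lambda_0$ elements meeting two windows: each window boundary cuts at most one segment, so they contribute at most $(n/W+1)\lambda_0\log\lambda_0$.
* What remains are segments that contain central elements, have at most $\lambda_0$ elements, lie inside one window, and have a 1-rigid pair on which some $L_1'$ disagrees with $L_1$. Such a pair is incomparable in $P(T)$, since otherwise $L_1$ and $L_1'$ would both agree with $P(T)$ on it. So its order in $L_1$ is opposite to that in all $L_j$, $j\ge2$; name it so that $x<y$ in $L_j$ for $j\ge2$ and $y<_{L_1}x$. If (2) held for $(a,b)=(x,y)$ and $i=1$, Lemma 7 would give $y<_{L_1'}x$ in every normalized realizer, so (2) fails. Both first coordinates lie in $[\beta,1-\beta]$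 for large $n$, so $\prod_{j\ge2}|x_j-y_j|<\beta^{-2}n^{-0.7}\le n^{-0.65}$. There are at most $n\lambda_0$ pairs at $L_1$-rank distance at most $\lambda_0$, and given $L_1$ the $\xi$'s are i.i.d. uniform. For independent uniform $X,X'$ on $(0,1)$ we have $\mathbb E|X-X'|^{-11/12}<\infty$, so by Markov's inequality each pair satisfies the inequality with probability at most $Cn^{-0.65\cdot11/12}\le Cn^{-0.59}$. Each pair spoils at most one segment, contributing at most $\lambda_0\log\lambda_0$. The expected total is at most $C\lambda_0^2\log\lambda_0\,n^{0.41}=o(n)$.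

**Step 4: choice of constants.** This step combines the bounds. Choosing $\lambda_0$ large and then $W$ large, we get $\mathbb E\bigl[\Sigma_i\mathbf 1_{E_n^{(i)}}\bigr]\le\varepsilon n/(8d^2)$ for each $i$ and all large $n$. By Markov's inequality and a union bound over $i$, $\Pr(\exists i:\ E_n^{(i)}\text{ holds and }\Sigma_i>\varepsilon n/d)\le\frac18$. So, by (4) and (5), with probability at least $1-\frac18-o(1)$ we have $\log r\le\log d!+\Psi_W+\varepsilon n\le\Psi_W+2\varepsilon n$. $\square$

## 12. Exponential size of the overlap

*Proof of Theorem 2.* Fix $W$ as in Lemma 16.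

**Step 1: $\mathbb E[r^{-1}]$ is exponentially larger than $e^{-m_W}$.** This step is where the gap between the geometric and harmonic means is used. Let $N_2$ be the number of gadgets for $L_1$ with $f(s_g)=2$. By Lemma 9, $r=R_02^{N_2}$, where $N_2\sim\mathrm{Bin}(N,\frac23)$ given $\mathcal F'$. Let $\Gamma$ be the event
$$N\ge c_0n,\qquad N_2\ge\tfrac23N-\varepsilon n,\qquad\log r\le\Psi_W+2\varepsilon n,\qquad\Psi_W\le m_W+\varepsilon n.$$
The first and third conditions each fail with probability at most $\frac18+o(1)$, by Section 10 and Lemma 16. The second fails with probability $o(1)$ by Hoeffding's inequality (recall $N\le n$), and the fourth with probability $o(1)$ by Lemma 14. So $\Pr(\Gamma)\ge\frac14$ for large $n$. On $\Gamma$,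
$$R_0=r2^{-N_2}\le e^{m_W+3\varepsilon n}\,2^{-2N/3+\varepsilon n}.$$
Using $\mathbb E[r^{-1}\mid\mathcal F']=R_0^{-1}(\frac23)^N$ and $2^{\varepsilon n}\le e^{\varepsilon n}$,
$$\mathbb E[r^{-1}]=\mathbb E\bigl[R_0^{-1}(\tfrac23)^N\bigr]\ge\mathbb E\bigl[e^{-m_W-4\varepsilon n}e^{\kappa N};\Gamma\bigr]\ge\tfrac14e^{-m_W-4\varepsilon n+\kappa c_0n}.\tag{6}$$

**Step 2: the upper bound.** This step separates the models at the threshold $\theta=e^{m_W-2\varepsilon n}$. If $r<\theta$, then by Lemma 12 either $\Psi_W<m_W-\varepsilon n$ or $dJ\log W!>\varepsilon n$. So by Lemmas 13 and 14, for large $n$,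
$$\mathbb P_n(r<\theta)\le\Pr(\Psi_W<m_W-\varepsilon n)+\Pr(dJ\log W!>\varepsilon n)\le e^{-c'n}.$$
Next, $\mathbb E_{\mathbb Q_n}[r]=\sum_Pr(P)/N_n=(n!)^d/N_n=1/\mathbb E[r^{-1}]$. By Markov's inequality and (6),
$$\mathbb Q_n(r\ge\theta)\le\frac1{\theta\,\mathbb E[r^{-1}]}\le4e^{6\varepsilon n-\kappa c_0n}=4e^{-\kappa c_0n/2},$$
because $6\varepsilon=\kappa c_0/2$. Hence
$$1-d_{TV}=\sum_P\min(\mathbb P_n(P),\mathbb Q_n(P))\le\mathbb P_n(r<\theta)+\mathbb Q_n(r\ge\theta)\le e^{-cn}.$$

**Step 3: the lower bound.** This step uses that $r$ is at most exponential with positive probability. Since $\mathbb E[r^{-1}]\le1$ and $r\ge1$, we have $\min(1,Z)\ge r^{-1}$, so $1-d_{TV}\ge\mathbb E[r^{-1}]$ by (1). Always $\Psi_W\le d(\frac nW+1)\log W!$, so by Lemma 16 $\log r\le Cn$ with probability at least $\frac34$ for large $n$. Therefore $1-d_{TV}\ge\frac34e^{-Cn}$, which is the stated bound after increasing $C$. $\blacksquare$
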